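
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\numberwithin{equation}{section}

\title[Capillary geodesics with prescribed contact angle]{Capillary embedded geodesics with prescribed contact angle on Riemannian disks}


\begin{abstract}
Let $D$ be a Riemannian $2$-disk with strictly convex boundary, nonnegative curvature and total boundary curvature at least $k>0$. We prove that for every $\theta\in(0,\min(k/2,\pi/2))$ there are at least two embedded geodesic arcs that meet $\partial D$ at both ends with contact angle $\theta$, measured on one and the same side. This confirms a conjecture posed by Ko. The sign condition on the curvature can be replaced by an integral condition, and for $k<\pi$ the range $\theta<k/2$ cannot be enlarged. The proof combines the Gauss--Bonnet theorem with the area-preserving map that sends the starting data of a geodesic chord to its arrival data.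
\end{abstract}


\section{Introduction}

\subsection{The question}
Let $(D,g)$ be a smooth Riemannian $2$-disk with boundary. Write $K$ for its Gauss curvature and $\kappa$ for the geodesic curvature of $\partial D$, signed so that $\kappa>0$ means that the boundary is strictly convex. Let $\gamma$ be an embedded geodesic arc with both endpoints on $\partial D$ and interior in the interior $\mathring D$. It cuts $D$ into two components. For $\theta\in(0,\pi/2)$ we call $\gamma$ a \emph{capillary embedded geodesic with contact angle $\theta$} if there is one component $U$ of $D\setminus\gamma$ such that at \emph{both} endpoints the angle between $\gamma$ and $\partial D$, measured inside $U$, equals $\theta$. The angles inside the other component $\Omega=D\setminus\overline U$ are then both $\pi-\theta$.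

These arcs are the equilibria of the capillary functional
\[
L^\theta(\Omega)=|\partial\Omega\cap\mathring D|+\cos\theta\,|\partial\Omega\cap\partial D|
\]
among domains $\Omega$ whose relative boundary is a single embedded arc. Criticality in the interior makes the arc a geodesic. To see the condition at the ends, put $U=D\setminus\overline\Omega$ and let $s$ and $s'$ be the arclength positions of the endpoints on $\partial D$, named so that $U$ is adjacent to the boundary arc running from $s$ to $s'$ in the positive direction. Let $\varphi,\varphi'$ be the angles of $U$ there. When a geodesic arc is varied with its endpoints on $\partial D$, the first variation of its length is $\cos\varphi'\,ds'-\cos\varphi\,ds$, and $|\partial\Omega\cap\partial D|$ changes by $ds-ds'$. So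
\[
dL^\theta=(\cos\varphi'-\cos\theta)\,ds'-(\cos\varphi-\cos\theta)\,ds ,
\]
which vanishes for all $ds,ds'$ exactly when $\varphi=\varphi'=\theta$.

For which $\theta$ must such arcs exist? Ko \cite{Ko} shows that if the boundary is strictly convex, $K\ge0$ and $\int_{\partial D}\kappa\ge\pi$, then there are two capillary embedded geodesics with contact angle $\theta\in(0,\pi/2)$. The bound $\pi$ is sharp: there are nonnegatively curved examples with strictly convex boundary and $\int_{\partial D}\kappa<\pi$, obtained by smoothing Euclidean cones, that admit no capillary embedded geodesic for some contact angles $\theta\in(0,\pi/2)$. The following conjecture is posed in \cite{Ko}; we understand the contact angle in it as prescribed. \emph{Let $k\in(0,\pi)$. On every Riemannian disk with strictly convex boundary, $K\ge0$ and $\int_{\partial D}\kappa\ge k$, there is, for every $\theta\in(0,\min(k/2,\pi/2))$, a capillary embedded geodesic with contact angle $\theta$.}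

\subsection{The cone explains the number $k/2$}\label{ss:cone}
Take a flat cone of total angle $k<\pi$ and cut it off at distance $1$ from the apex. The boundary circle has length $k$ and $\kappa=1$, so its total curvature is $k$; all the Gauss curvature, of total amount $2\pi-k$, sits at the apex. A geodesic that starts on the boundary at angle $\theta\in(0,\pi/2)$ with the boundary unrolls to a chord of the unit circle. This chord subtends the angle $2\theta$ at the center, stays at distance $\ge\cos\theta$ from it, and arrives at angle $\theta$. Rolled up again, it is embedded if and only if $2\theta<k$. When $\theta$ reaches $k/2$, its two endpoints come together and the arc becomes a geodesic loop based at a boundary point. The loop has interior angle $\pi-2\theta$ at its vertex, and it encloses curvature $2\pi-2\theta$.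

This suggests that the threshold is $k/2$, and that the danger to be excluded is a \emph{boundary loop}: a geodesic $\gamma:[0,\ell]\to D$ with $\gamma(0)=\gamma(\ell)\in\partial D$, injective on $[0,\ell)$, with $\gamma((0,\ell))\subset\mathring D$. Such a loop bounds a closed disk $B\subset D$. The results below confirm the threshold, and boundary loops are the subject of hypothesis (ii) in them.

\subsection{Results}
Put $K^+=\max(K,0)$. For $\theta\in(0,\pi/2)$ consider the hypothesis

\medskip
\noindent$(\mathrm H_\theta)$\quad (i) $\int_DK^+<2\pi$;\quad (ii) no boundary loop bounds a disk $B$ with $\int_BK\ge2\pi-2\theta$.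
\medskip

\noindent If a boundary loop has interior angle $\beta$, then $\int_BK=\pi+\beta$ by Gauss--Bonnet, so (ii) says that every boundary loop has interior angle less than $\pi-2\theta$.

\begin{theorem}\label{thm:main}
Let $(D,g)$ be a Riemannian $2$-disk with strictly convex boundary, and let $\theta\in(0,\pi/2)$. If $(\mathrm H_\theta)$ holds, then there are at least two distinct capillary embedded geodesics with contact angle $\theta$. In particular, this is so whenever $\int_DK^+<2\pi-2\theta$, with no sign condition on $K$.
\end{theorem}

The last sentence follows from the first because $\int_BK\le\int_DK^+$. For example, if $K\le0$, then there are two capillary embedded geodesics for every $\theta\in(0,\pi/2)$.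

\begin{corollary}\label{cor:conj}
If $K\ge0$, $\kappa>0$ and $\int_{\partial D}\kappa\ge k>0$, then for every $\theta\in(0,\min(k/2,\pi/2))$ there are at least two distinct capillary embedded geodesics with contact angle $\theta$. In particular, the conjecture is true.
\end{corollary}

\begin{proof}
By Gauss--Bonnet, $\int_DK^+=\int_DK=2\pi-\int_{\partial D}\kappa\le2\pi-k<2\pi-2\theta$, so Theorem~\ref{thm:main} applies.
\end{proof}

\begin{theorem}\label{thm:sharp}
Let $k\in(0,\pi)$ and $\theta_1\in[k/2,\pi/2)$. There is a disk with $K\ge0$, $\kappa>0$ and $\int_{\partial D}\kappa=k$ that has no capillary embedded geodesic with contact angle $\theta$ for any $\theta\in[k/2,\theta_1]$.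

Consequently, for $k\in(0,\pi)$, the set of $\theta\in(0,\pi/2)$ such that every disk with $K\ge0$, $\kappa>0$ and $\int_{\partial D}\kappa\ge k$ has a capillary embedded geodesic with contact angle $\theta$ is exactly $(0,k/2)$.
\end{theorem}

\begin{corollary}\label{cor:end}
Suppose that $\kappa>0$, $K\ge0$, $\theta:=\frac12\int_{\partial D}\kappa<\frac\pi2$, and $K\not\equiv0$ on $\partial D$. Then there are at least two distinct capillary embedded geodesics with contact angle exactly $\theta$.
\end{corollary}

\begin{proof}
We check $(\mathrm H_\theta)$. First, $\int_DK^+=\int_DK=2\pi-2\theta<2\pi$. Suppose that a boundary loop bounds a disk $B$ with $\int_BK\ge2\pi-2\theta=\int_DK$. Since $K\ge0$, it follows that $K=0$ on $D\setminus B$. This set contains $\partial D$ except for the vertex of the loop, so $K\equiv0$ on $\partial D$ by continuity, a contradiction.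
\end{proof}

The examples of Theorem~\ref{thm:sharp} constructed below are flat near the boundary; with $\theta=k/2$ they show that the condition $K\not\equiv0$ on $\partial D$ cannot be dropped.

\subsection{The idea}
Shoot geodesics into $D$ from the boundary. Starting data (position, angle) and arrival data are points of an annulus $A$, and the map $T$ from the former to the latter, defined for the shots that return to the boundary, preserves an area form. We look for points on the circle $C_\theta=\{\text{angle}=\theta\}$ that $T$ sends back to $C_\theta$. Suppose first that every shot arrives and is embedded. Then $T(C_\theta)$ is a simple closed curve which, by area preservation, cannot lie on one side of $C_\theta$ without coinciding with it, so it meets $C_\theta$ at least twice. Section~\ref{sec:area} carries this out and settles the case of planar convex domains.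

On a curved disk a shot may run on forever or cross itself. The point of Section~\ref{sec:compact} is that this cannot happen by degeneration of \emph{good} arcs, that is, embedded arcs whose two contact angles are both at most $\theta$: infinite length is excluded by (i), and a limiting loop would have interior angle at least $\pi-2\theta$, against (ii). We have no such compactness for arcs whose arrival angle exceeds $\theta$, so the planar argument does not carry over directly.

Section~\ref{sec:proof} replaces it by an open--closed argument that never leaves the set of good arcs. Suppose that there is at most one solution. Then, apart from that solution, either every shot from $C_\theta$ is good or none is; the area argument excludes the first alternative. The same reasoning applies to $T^{-1}$, that is, to good arcs arriving at angle $\theta$. So among the shots with starting angle less than $\theta$ the good ones form an open and closed set. Very shallow shots are good, hence all of these shots are good, and by compactness so are the shots from $C_\theta$, a contradiction.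

\section{The chord map}\label{sec:map}

Throughout, $(D,g)$ has strictly convex boundary. We use the Gauss--Bonnet theorem in the following form. If $B$ is a closed disk with piecewise smooth boundary and interior angles $\alpha_i$ at its corners, then
\[
\int_BK+\int_{\partial B}\kappa+\sum_i(\pi-\alpha_i)=2\pi .
\]

Identify $D$ with the closed unit disk in $\mathbb R^2$ and extend $g$ to a smooth metric on $\mathbb R^2$ that is Euclidean outside a compact set. It is complete, so geodesics are defined for all times. All geodesics have unit speed. Let $r_0>0$ be a lower bound for the injectivity radius at points of $D$. Then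
\begin{equation}\label{eq:short}
\text{a geodesic segment of length $<r_0$ contained in $D$ is injective.}
\end{equation}

\subsection{Consequences of strict convexity}
Let $L=|\partial D|$, and let $c:\mathbb R/L\mathbb Z\to\partial D$ be the positively oriented arclength parametrization, with inner unit normal $\nu$, so $\nabla_{c'}c'=\kappa\nu$. Let $\rho$ be the signed distance to $\partial D$, positive in $\mathring D$; it is smooth near $\partial D$, and $\nabla\rho=\nu$ on $\partial D$. Since $\rho\circ c=0$,
\[
\mathrm{Hess}\,\rho(c',c')=-\langle\nabla\rho,\nabla_{c'}c'\rangle=-\kappa<0 .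
\]
If a geodesic $\gamma$ is tangent to $\partial D$ at some time, then $\rho\circ\gamma$ vanishes there, has derivative $0$ and negative second derivative, and so is negative just before and just after. This gives the following.

\medskip
\noindent\textbf{(C)} A geodesic segment of positive length contained in $D$ is nowhere tangent to $\partial D$, not even at its endpoints. At interior times of the segment it lies in $\mathring D$, because an interior zero of the nonnegative function $\rho\circ\gamma$ would be a tangency.

\medskip
Let $A=(\mathbb R/L\mathbb Z)\times(0,\pi)$, and for $q=(s,\varphi)\in A$ put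
\[
v(q)=\cos\varphi\,c'(s)+\sin\varphi\,\nu(s),\qquad \gamma_q(t)=\exp_{c(s)}(t\,v(q)).
\]
We write $\varphi(q)$ for the second coordinate of $q$. Since $\rho(\gamma_q(t))=t\sin\varphi+O(t^2)$, uniformly in $q$, we also have:

\medskip
\noindent\textbf{(S)} If $\mathcal K\subset A$ is compact, there is $t_0>0$ such that $\gamma_q((0,t_0])\subset\mathring D$ for all $q\in\mathcal K$.

\subsection{The map and its area form}
Let $\tau(q)\in(0,\infty]$ be the first positive time at which $\gamma_q$ hits $\partial D$, and let $G=\{\tau<\infty\}$.

\emph{The set $G$ is open and $\tau$ is smooth on $G$.} Let $p\in G$. The segment $\gamma_p|_{[0,\tau(p)]}$ is contained in $D$, so by (C) it meets $\partial D$ transversally at time $\tau(p)$. By the implicit function theorem there is $\epsilon>0$ such that for $q$ near $p$ the function $\rho\circ\gamma_q$ has exactly one zero in $[\tau(p)-\epsilon,\tau(p)+\epsilon]$; it depends smoothly on $q$, and $\rho\circ\gamma_q>0$ before it in this interval. Let $t_0$ be as in (S) for a compact neighborhood of $p$; we may take $t_0<\tau(p)-\epsilon$. On $[t_0,\tau(p)-\epsilon]$ the curve $\gamma_p$ stays in a compact subset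 of $\mathring D$, so $\gamma_q$ stays in $\mathring D$ for $q$ near $p$. On $(0,t_0]$ use (S). Hence the zero is $\tau(q)$.

For $q=(s,\varphi)\in G$ define $T(q)=(s',\varphi')\in A$ by
\[
\gamma_q(\tau)=c(s'),\qquad \gamma_q'(\tau)=\cos\varphi'\,c'(s')-\sin\varphi'\,\nu(s').
\]
Here $\varphi'\in(0,\pi)$ because the arrival is transversal. The convention is chosen so that $\varphi$ and $\varphi'$ are angles on the same side of the chord; see Figure~\ref{fig:conv}. We regard $s'$ and $\varphi'$ as functions on $G$, so $\varphi'(q)=\varphi(Tq)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]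
\draw (0,0) circle (1);
\draw[thick,->] (-150:1) -- (0.1,-0.5);
\draw[thick] (0.1,-0.5) -- (-30:1);
\draw[->] (-150:1) -- ++(-60:0.65) node[left] {$c'(s)$};
\draw[->] (-30:1) -- ++(60:0.65) node[right] {$c'(s')$};
\draw[dashed] (-30:1) -- ++(240:0.5);
\draw (-150:1) ++(-60:0.24) arc (-60:0:0.24);
\draw (-30:1) ++(180:0.24) arc (180:240:0.24);
\path (-150:1) ++(-28:0.4) node {$\varphi$};
\path (-30:1) ++(208:0.4) node {$\varphi'$};
\fill (-150:1) circle (0.025) node[left] {$c(s)$};
\fill (-30:1) circle (0.025) node[right] {$c(s')$};
\node at (0,-0.78) {$U$};
\node at (0,0.25) {$\Omega$};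
\node at (0.15,-0.37) {$\gamma$};
\end{tikzpicture}
\caption{A chord $\gamma$ from $c(s)$ to $c(s')$, with $\partial D$ oriented counterclockwise. The starting angle $\varphi$ and the arrival angle $\varphi'$ are both measured in the component $U$ adjacent to the boundary arc from $c(s)$ to $c(s')$.}
\label{fig:conv}
\end{figure}

Let $J(s,\varphi)=(s,\pi-\varphi)$. The reversed chord starts at $c(s')$ with direction $-\gamma_q'(\tau)=v(s',\pi-\varphi')$ and arrives at $c(s)$ with velocity $-v(s,\varphi)=\cos(\pi-\varphi)c'(s)-\sin(\pi-\varphi)\nu(s)$. So $JT$ maps $G$ into itself and $(JT)^2=\mathrm{id}_G$. Hence $JT(G)=G$, the set $T(G)=J(G)$ is open, and $T:G\to T(G)$ is a diffeomorphism with inverse $JTJ$.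

The first variation formula says that the length of a geodesic with unit velocity $\gamma'$ changes at the rate $\langle\gamma',\text{velocity of the end}\rangle-\langle\gamma',\text{velocity of the start}\rangle$. For the chords $\gamma_q|_{[0,\tau]}$ this reads
\begin{equation}\label{eq:fv}
d\tau=\cos\varphi'\,ds'-\cos\varphi\,ds\qquad\text{on }G .
\end{equation}
Taking $d$, we see that $T$ preserves the area form $\sin\varphi\,d\varphi\wedge ds$. We shall use \eqref{eq:fv} in integrated form.

\subsection{Embedded arcs}
Let $E\subset G$ be the set of $q$ for which $\gamma_q|_{[0,\tau(q)]}$ is injective.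

\emph{The set $E$ is open in $A$.} Otherwise, since $G$ is open, there are $q\in E$ and $q_n\in G\setminus E$ with $q_n\to q$. Then $\gamma_{q_n}(t_n)=\gamma_{q_n}(u_n)$ for some $0\le t_n<u_n\le\tau(q_n)$. We have $u_n-t_n\ge r_0$ by \eqref{eq:short}, and $\tau(q_n)\to\tau(q)$. Along a subsequence we get $\gamma_q(t)=\gamma_q(u)$ with $t,u\in[0,\tau(q)]$ and $u-t\ge r_0$, which contradicts $q\in E$.

On $E$ we have $s'\neq s$, so $s'=s+\sigma$ with a continuous function $\sigma:E\to(0,L)$. For $q\in E$ let $U$ be the component of $D\setminus\gamma_q$ adjacent to $c((s,s+\sigma))$. Its angle at $c(s)$ lies between $c'(s)$ and $v(q)$, so it equals $\varphi$. Its angle at $c(s')$ lies between $-c'(s')$ and $-\gamma_q'(\tau)$, so it equals $\varphi'$.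

A capillary embedded geodesic with contact angle $\theta<\pi/2$ determines its side $U$, because $\theta\ne\pi-\theta$. It has exactly one orientation for which the boundary arc of $U$ runs, in the direction of $c$, from its start to its end. Hence capillary embedded geodesics with contact angle $\theta$ correspond bijectively to the points of
\begin{equation}\label{eq:Z}
Z=\{s\in\mathbb R/L\mathbb Z:\ (s,\theta)\in E,\ \varphi'(s,\theta)=\theta\}.
\end{equation}
So Theorem~\ref{thm:main} says that $\#Z\ge2$ under $(\mathrm H_\theta)$.

\section{The area argument}\label{sec:area}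

For $\beta\in(0,\pi)$ let $C_\beta=\{\varphi=\beta\}\subset A$, parametrized by $s$. We say that a closed curve in $A$ has \emph{degree one} if it is parametrized so that its $s$-coordinate has degree one over $\mathbb R/L\mathbb Z$. Smooth curves are assumed to be regular.

\begin{lemma}\label{lem:area}
Let $\beta\in(0,\pi)$, and let $\Gamma\subset\{0<\varphi\le\beta\}$ be a smooth simple closed curve of degree one with
\[
\oint_\Gamma\cos\varphi\,ds=L\cos\beta .
\]
Then $\Gamma=C_\beta$.
\end{lemma}

If $\Gamma$ is a graph $\varphi=h(s)$ with $h\le\beta$, this is immediate, since then $\cos h\ge\cos\beta$. In our application $\Gamma$ need not be a graph, and we use that it is embedded. Embeddedness matters: by Green's theorem, adding a small loop that runs counterclockwise in the plane used below lowers the integral by the $\sin\varphi\,d\varphi\,ds$-area of the loop, so without it the gain from dipping below $C_\beta$ could be undone.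

\begin{proof}
Suppose $\Gamma\ne C_\beta$. A simple closed curve contained in the circle $C_\beta$ is all of $C_\beta$, so $\Gamma$ has a point with $\varphi<\beta$. Fix $\psi\in(\beta,\pi)$. Identify $A$ with $\{0<|z|<\pi\}\subset\mathbb C$ by $z=\varphi e^{2\pi is/L}$; then $d\varphi\wedge ds$ is positive. The curve $\Gamma$ becomes a smooth Jordan curve in $\{0<|z|\le\beta\}$ with winding number $1$ about $0$. So $0$ lies in its inside $I$, and $\Gamma$ is positively oriented. The set $\{|z|>\beta\}$ is connected, unbounded and disjoint from $\Gamma$, hence it lies outside $\Gamma$. Put $Q=\{|z|<\psi\}\setminus\overline I$. This is a domain with smooth boundary $C_\psi\cup\Gamma$, and $\overline Q$ avoids $0$. Since $d(\cos\varphi\,ds)=-\sin\varphi\,d\varphi\wedge ds$, Green's theorem gives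
\[
\int_Q\sin\varphi\,d\varphi\,ds=\oint_\Gamma\cos\varphi\,ds-\oint_{C_\psi}\cos\varphi\,ds=L(\cos\beta-\cos\psi).
\]
The right-hand side is the $\sin\varphi\,d\varphi\,ds$-area of the strip $\{\beta<\varphi<\psi\}$, and this strip is contained in $Q$. But $\Gamma$ has a point with $\varphi<\beta$, and every point of $\Gamma$ is a limit of points outside $\Gamma$. Hence $Q\cap\{\varphi<\beta\}$ is a nonempty open set, of positive area, a contradiction.
\end{proof}

\begin{lemma}\label{lem:image}
Let $\theta\in(0,\pi/2)$.
\begin{enumerate}
\item[(a)] If $C_\theta\subset E$, then $T(C_\theta)$ is a smooth simple closed curve of degree one, and the integral of $\cos\varphi\,ds$ over it is $L\cos\theta$.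
\item[(b)] If $C_\theta\subset T(E)$, then the same holds for $T^{-1}(C_\theta)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $T$ is a diffeomorphism onto its image, both curves are smooth and simple. The $s$-coordinate of $T(s,\theta)$ is $s+\sigma(s,\theta)$, and $\sigma(\cdot,\theta)$ is a continuous \emph{real-valued} function on the circle; hence the degree is one. In (b) the $s$-coordinate of $T^{-1}(s',\theta)$ is $s'-\sigma(T^{-1}(s',\theta))$, again of degree one. The function $\tau$ is smooth and single-valued on $E$, so the integral of $d\tau$ over any closed curve in $E$ vanishes. Apply this to \eqref{eq:fv}, on $C_\theta$ in case (a) and on $T^{-1}(C_\theta)$ in case (b). In case (a) we get $\oint_{T(C_\theta)}\cos\varphi\,ds=\oint_{C_\theta}\cos\varphi\,ds=L\cos\theta$. In case (b) we get $L\cos\theta=\oint_{C_\theta}\cos\varphi\,ds=\oint_{T^{-1}(C_\theta)}\cos\varphi\,ds$.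
\end{proof}

The following special case is not needed later, but it shows the mechanism.

\begin{proposition}\label{prop:planar}
Let $D\subset\mathbb R^2$ be a closed domain, diffeomorphic to a disk, whose smooth boundary has positive curvature. For every $\theta\in(0,\pi/2)$ there are at least two chords that make angle $\theta$ with $\partial D$ at both ends, on the same side.
\end{proposition}

\begin{proof}
A line leaves the bounded set $D$ and never meets itself, so $E=G=A$. Suppose $\#Z\le1$. Then $(\mathbb R/L\mathbb Z)\setminus Z$ is connected, and on it the continuous function $s\mapsto\varphi'(s,\theta)-\theta$ has no zero. So $\Gamma=T(C_\theta)$ lies in $\{\varphi\le\theta\}$ or in $\{\varphi\ge\theta\}$. In the first case Lemmas~\ref{lem:image}(a) and \ref{lem:area} give $\Gamma=C_\theta$. In the second case $J\Gamma$ lies in $\{\varphi\le\pi-\theta\}$, has degree one, and the integral of $\cos\varphi\,ds$ over it is $-L\cos\theta=L\cos(\pi-\theta)$. By Lemma~\ref{lem:area} with $\beta=\pi-\theta$ we get $J\Gamma=C_{\pi-\theta}$, so again $\Gamma=C_\theta$. Thus $Z=\mathbb R/L\mathbb Z$, a contradiction.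
\end{proof}

\section{Degeneration of embedded arcs}\label{sec:compact}

On a general disk $E$ need not be all of $A$. Fix $\theta\in(0,\pi/2)$ and put $A_\theta=\{0<\varphi\le\theta\}\subset A$. The arcs we can control form the set
\[
R=\{q\in E:\ \varphi(q)\le\theta,\ \varphi'(q)\le\theta\}.
\]
Both $R$ and $T(R)$ are contained in $A_\theta$. We show that $R$ contains all sufficiently shallow shots, and that under $(\mathrm H_\theta)$ both $R$ and $T(R)$ are closed in $A_\theta$.

\subsection{Shallow shots}
Near the boundary, strict convexity bends a shallow shot quickly back to $\partial D$.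

\begin{lemma}\label{lem:shallow}
If $q_n\in A$ and $\varphi(q_n)\to0$, then $q_n\in G$ for large $n$, $\tau(q_n)\to0$ and $\varphi'(q_n)\to0$. There is $\varphi_0>0$ with $\{0<\varphi<\varphi_0\}\subset R$.
\end{lemma}

\begin{proof}
By compactness and $\mathrm{Hess}\,\rho(c',c')=-\kappa<0$ there are $\kappa_0,\eta,r_1,C>0$ such that $\rho$ is smooth on $\{0\le\rho\le r_1\}$, that $|\mathrm{Hess}\,\rho|\le C$ there, and that $\mathrm{Hess}\,\rho(w,w)\le-\kappa_0$ there for all unit $w$ with $|\langle w,\nabla\rho\rangle|\le\eta$. Let $\varphi=\varphi(q)$ be so small that $S=\sin\varphi$ satisfies $S(1+2C/\kappa_0)<\eta$ and $S^2/(2\kappa_0)<r_1$. Let $h=\rho\circ\gamma_q$, so $h(0)=0$ and $h'(0)=S$. Let $t^*$ be the supremum of the finite times $t\le\tau(q)$ such that $h\le r_1$ and $|h'|\le\eta$ on $[0,t]$. On $[0,t^*)$ we have $h''=\mathrm{Hess}\,\rho(\gamma_q',\gamma_q')\le-\kappa_0$, so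
\[
0\le h(t)\le St-\tfrac12\kappa_0t^2\le\frac{S^2}{2\kappa_0}<r_1 .
\]
Hence $t^*\le2S/\kappa_0$, and $|h'|\le S+Ct^*\le S(1+2C/\kappa_0)<\eta$ on $[0,t^*]$. Both constraints are still strict at $t^*$, so $t^*=\tau(q)$. Thus $\tau(q)\le2\sin\varphi(q)/\kappa_0$ for small $\varphi(q)$.

This proves the first two assertions. For the third, pass to a subsequence with $s_n\to s$, where $s_n$ is the first coordinate of $q_n$. Since $v(q_n)\to c'(s)$ and $\tau(q_n)\to0$, we have $s_n'\to s$ and $\gamma_{q_n}'(\tau(q_n))\to c'(s)$, so $\cos\varphi'(q_n)=\langle\gamma_{q_n}'(\tau(q_n)),c'(s_n')\rangle\to1$. As this holds for a subsequence of every subsequence, $\varphi'(q_n)\to0$. Finally, if $\varphi(q)$ is small enough, then $\tau(q)<r_0$, so $q\in E$ by \eqref{eq:short}, and $\varphi(q),\varphi'(q)<\theta$, so $q\in R$.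
\end{proof}

\subsection{Limits of embedded arcs}
Geodesic arcs can lose embeddedness in the limit only by closing up at the boundary or by becoming infinitely long.

\begin{lemma}\label{lem:limit}
Let $q_n\in E$ with $q_n\to q\in A$ and $\tau(q_n)\to\ell\in[0,\infty]$. Then $\ell>0$, $\gamma_q((0,\ell))\subset\mathring D$, and $\gamma_q$ is injective on $[0,\ell)$. If $\ell<\infty$, then $q\in G$, $\tau(q)=\ell$, and either $q\in E$ or $\gamma_q|_{[0,\ell]}$ is a boundary loop.
\end{lemma}

\begin{proof}
By (S), applied to a compact neighborhood of $q$, we have $\ell>0$. The curves $\gamma_{q_n}$ converge to $\gamma=\gamma_q$ in $C^1$ on compact time intervals, so $\gamma(t)\in D$ for $0\le t<\ell$, and (C) gives $\gamma((0,\ell))\subset\mathring D$.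

Let $\gamma(t)=\gamma(u)$ with $0\le t<u<\ell$. Since $\gamma(u)\in\mathring D$ and $\gamma(0)\in\partial D$, we have $t>0$. There are three cases.
\begin{itemize}
\item If $\gamma'(t)$ and $\gamma'(u)$ are linearly independent, the transversal crossing persists for $\gamma_{q_n}$, at two different times in $(0,\tau(q_n))$. This contradicts $q_n\in E$.
\item If $\gamma'(t)=\gamma'(u)$, then $\gamma(0)=\gamma(u-t)$ by uniqueness of geodesics. But $\gamma(0)\in\partial D$ and $\gamma(u-t)\in\mathring D$.
\item If $\gamma'(t)=-\gamma'(u)$, then $\gamma(t+r)=\gamma(u-r)$ for $0\le r\le u-t$. Differentiating at the midpoint $m=\frac12(t+u)$ gives $\gamma'(m)=-\gamma'(m)$, which is impossible.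
\end{itemize}
So $\gamma$ is injective on $[0,\ell)$. If $\ell<\infty$, then $\gamma(\ell)=\lim\gamma_{q_n}(\tau(q_n))\in\partial D$, so $q\in G$ and $\tau(q)=\ell$. As $\gamma(\ell)\in\partial D$ differs from all $\gamma(t)$ with $0<t<\ell$, either $\gamma$ is injective on $[0,\ell]$ and $q\in E$, or $\gamma(\ell)=\gamma(0)$ and we have a boundary loop.
\end{proof}

\subsection{Lengths stay bounded}
This is where hypothesis (i) enters. An infinitely long embedded geodesic must return again and again to a short transversal segment. Together with this segment, consecutive returns cut off bigons with corner angles close to $\pi/2$ or $3\pi/2$, and by Gauss--Bonnet these consume almost $2\pi$ of curvature or more: in one bigon, or in two disjoint ones.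

\begin{lemma}\label{lem:length}
Assume $\int_DK^+<2\pi$. If $q_n\in E$ and $q_n\to q\in A$, then the lengths $\tau(q_n)$ are bounded.
\end{lemma}

\begin{proof}
Otherwise $\tau(q_n)\to\infty$ along a subsequence. By Lemma~\ref{lem:limit} with $\ell=\infty$, the geodesic $\gamma=\gamma_q:[0,\infty)\to D$ is injective, and $\gamma(t)\in\mathring D$ for $t>0$.

\medskip
\emph{A transversal.} Choose $t_j\to\infty$ such that $\gamma'(t_j)$ converges to a unit vector $w$ at some $x\in D$. The geodesic with initial velocity $w$ is, on the whole of $\mathbb R$, the limit of the curves $\gamma(t_j+\cdot)$, so it stays in $D$, and $x\in\mathring D$ by (C). For small $r>0$ let $\Sigma_r$ be the geodesic segment $\{\exp_x(yw^\perp):|y|\le r\}$, where $w^\perp$ is a unit vector orthogonal to $w$. It is embedded, lies in $\mathring D$, and has a unit normal field $n$ with $n(x)=w$. Fix $\varepsilon\in(0,\pi/8)$ with $\int_DK^+<2\pi-4\varepsilon$.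

\emph{Claim. If $r$ is small, then $\gamma'(t)$ makes an angle $<\varepsilon$ with $n$ or $-n$ whenever $\gamma(t)\in\Sigma_r$.} Otherwise, letting $r\to0$, we find times $a_j$ with $\gamma'(a_j)\to w'$, where $w'$ is a unit vector at $x$ and $w'\neq\pm w$. The $a_j$ are bounded away from $0$, because $\gamma(0)\in\partial D$ and $x\in\mathring D$. Among the $t_i$ choose $b_j\ge a_j+1$ with $\gamma'(b_j)\to w$. The geodesics with velocities $w$ and $w'$ cross transversally at $x$. So for large $j$ the pieces of $\gamma$ near the times $a_j$ and $b_j$ cross as well, and $\gamma$ takes the same value at two different positive times, a contradiction.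

Fix such an $r$ and write $\Sigma=\Sigma_r$. Since $\gamma'(t_j)\to w$, the curve $\gamma$ meets $\Sigma$ at arbitrarily large times, and by the claim all meetings are transversal. So the meeting times form a closed discrete set. Let $u_1<u_2<u_3$ be three consecutive ones, and let $y_i=\gamma(u_i)$; these are distinct points. Let $\Sigma'$ and $\Sigma''$ be the subsegments of $\Sigma$ from $y_1$ to $y_2$ and from $y_2$ to $y_3$. Then
\[
\gamma([u_1,u_2])\cup\Sigma'\qquad\text{and}\qquad\gamma([u_2,u_3])\cup\Sigma''
\]
are simple closed curves in $\mathring D$. They bound closed disks $B_1,B_2\subset D$. Each disk $B=B_i$ has two geodesic sides and two corners, with interior angles $\alpha_1,\alpha_2$ say, and Gauss--Bonnet reads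
\begin{equation}\label{eq:bigon}
\int_BK=\alpha_1+\alpha_2 .
\end{equation}

Call the $n$-side of $\Sigma$ ``above''. An end strand of $\gamma([u_i,u_{i+1}])$ leaves its endpoint on $\Sigma$ above or below, according to the sign of the $n$-component of its direction there, pointing away from that endpoint; this makes sense even at an endpoint of $\Sigma$. Along the interior of its segment ($\Sigma'$ or $\Sigma''$) the disk $B_i$ lies locally on one side, the same all along. At a corner, the strand makes an angle within $\varepsilon$ of $\pi/2$ with the segment. The interior angle of $B_i$ is this angle if strand and disk lie on the same side of the segment. If they lie on opposite sides, it is $2\pi$ minus this angle, hence within $\varepsilon$ of $3\pi/2$.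

\medskip
\emph{Same direction.} Suppose that $\gamma$ crosses $\Sigma$ at $u_i$ and at $u_{i+1}$ in the same direction, where $i$ is $1$ or $2$. Then the end strands of $\gamma([u_i,u_{i+1}])$ at $y_i$ and at $y_{i+1}$ lie on opposite sides of $\Sigma$, so one interior angle of $B_i$ is within $\varepsilon$ of $\pi/2$ and the other within $\varepsilon$ of $3\pi/2$. By \eqref{eq:bigon}, $\int_{B_i}K\ge2\pi-2\varepsilon$, a contradiction.

\medskip
\emph{Alternating directions.} So the crossing directions at $u_1,u_2,u_3$ alternate. After replacing $n$ by $-n$ if necessary, both end strands of $\gamma([u_1,u_2])$ are above $\Sigma$ and both end strands of $\gamma([u_2,u_3])$ are below (Figure~\ref{fig:bigons}). If $B_1$ were locally below $\Sigma'$, both its angles would be within $\varepsilon$ of $3\pi/2$, and $\int_{B_1}K\ge3\pi-2\varepsilon$, a contradiction. So $B_1$ lies locally above $\Sigma'$, its angles are within $\varepsilon$ of $\pi/2$, and $\int_{B_1}K\ge\pi-2\varepsilon$. In the same way, $B_2$ lies locally below $\Sigma''$, its angles are within $\varepsilon$ of $\pi/2$, and $\int_{B_2}K\ge\pi-2\varepsilon$.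

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.0]
\fill[gray!20] (0,0) arc (180:0:1) -- cycle;
\fill[gray!20] (2,0) arc (180:360:1) -- cycle;
\draw (-1,0) -- (5,0) node[right] {$\Sigma$};
\draw[thick] (0,-0.7) -- (0,0) arc (180:0:1) arc (180:360:1) -- (4,0.7);
\draw[thick,->] (0,-0.7) -- (0,-0.3);
\draw[thick,->] (4,0.2) -- (4,0.7) node[right] {$\gamma$};
\fill (0,0) circle (0.05) node[below left] {$y_1$};
\fill (2,0) circle (0.05) node[below left] {$y_2$};
\fill (4,0) circle (0.05) node[below right] {$y_3$};
\node at (1,0.5) {$B_1$};
\node at (3,-0.5) {$B_2$};
\draw[->] (-0.7,0) -- (-0.7,0.6) node[left] {$n$};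
\end{tikzpicture}
\caption{Three consecutive meetings of $\gamma$ with the transversal $\Sigma$, with alternating directions. The bigon $B_1$ lies locally above its segment $\Sigma'=y_1y_2$ and $B_2$ locally below $\Sigma''=y_2y_3$. Each carries curvature at least $\pi-2\varepsilon$. The proof does not depend on the order of $y_1,y_2,y_3$ on $\Sigma$.}
\label{fig:bigons}
\end{figure}

\emph{The interiors of $B_1$ and $B_2$ are disjoint.} We first locate $\partial B_2$ relative to $B_1$.
\begin{itemize}
\item The set $\Sigma\setminus\Sigma'$ does not meet $\partial B_1$, because $u_1,u_2$ are consecutive. Each of its components (if any) starts at $y_1$ or $y_2$ in the direction opposite to $\Sigma'$, outside the sector of $B_1$ at that corner. So $\Sigma\setminus\Sigma'$ is exterior to $B_1$. In the same way, $\Sigma\setminus\Sigma''$ is exterior to $B_2$.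
\item The arc $\gamma((u_2,u_3))$ starts at $y_2$ below $\Sigma$, outside the sector of $B_1$. It does not meet $\Sigma'$, because $u_2,u_3$ are consecutive, nor $\gamma([u_1,u_2])$, because $\gamma$ is injective. So it is exterior to $B_1$.
\end{itemize}
Since $\Sigma''\subset\Sigma'\cup(\Sigma\setminus\Sigma')$, it follows that $\partial B_2$ does not meet the connected set $\operatorname{int}B_1$. Hence either $\operatorname{int}B_1\cap B_2=\emptyset$, as claimed, or $\operatorname{int}B_1\subset\operatorname{int}B_2$. In the latter case $\Sigma'\subset B_2$, so $\Sigma'\subset\Sigma''$, since $\Sigma\setminus\Sigma''$ is exterior to $B_2$. Points just above interior points of $\Sigma'$ lie in $\operatorname{int}B_1\subset B_2$. But $B_2$ lies locally below $\Sigma''$, a contradiction.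

Therefore $\int_DK^+\ge\int_{B_1}K+\int_{B_2}K\ge2\pi-4\varepsilon$, which contradicts the choice of $\varepsilon$.
\end{proof}

\subsection{The good arcs form closed sets}
This is the only place where hypothesis (ii) enters.

\begin{lemma}\label{lem:closed}
Under $(\mathrm H_\theta)$, both $R$ and $T(R)$ are closed in $A_\theta$.
\end{lemma}

\begin{proof}
Let $q_n\in R$ converge to $q=(s,\varphi)\in A_\theta$. By Lemma~\ref{lem:length} we may assume, after passing to a subsequence, that $\tau(q_n)\to\ell<\infty$. Lemma~\ref{lem:limit} gives $q\in G$, so $\varphi':=\varphi'(q)=\lim\varphi'(q_n)\le\theta$ by continuity of $T$ on $G$. If $q\in E$, then $q\in R$, as desired.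

Otherwise $\gamma=\gamma_q|_{[0,\ell]}$ is a boundary loop, bounding a disk $B$. At its vertex the directions $\gamma'(0)$ and $-\gamma'(\ell)$ of the two sides make the angles $\varphi$ and $\pi-\varphi'$ with $c'(s)$ in the inner half-plane. Since $B\subset D$, the sector of $B$ lies in this half-plane. So its angle is $|\pi-\varphi'-\varphi|=\pi-\varphi-\varphi'$; here we used $\varphi+\varphi'\le2\theta<\pi$. By Gauss--Bonnet,
\[
\int_BK=2\pi-\bigl(\pi-(\pi-\varphi-\varphi')\bigr)=2\pi-\varphi-\varphi'\ge2\pi-2\theta ,
\]
which contradicts (ii). So $R$ is closed in $A_\theta$.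

Now let $q_n\in R$ with $T(q_n)\to p\in A_\theta$. Then $\varphi'(q_n)\to\varphi(p)>0$, so $\varphi(q_n)$ is bounded below by a positive constant, by Lemma~\ref{lem:shallow}. Hence a subsequence of $q_n$ converges in $A_\theta$. Its limit $q$ lies in $R$ by the first part, and $p=T(q)\in T(R)$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Assume $(\mathrm H_\theta)$ and suppose that $\#Z\le1$, with $Z$ as in \eqref{eq:Z}. Write $S^1=\mathbb R/L\mathbb Z$.

\medskip
\noindent\textbf{Step 1: a dichotomy on $C_\theta$.} We look at good arcs that start at angle exactly $\theta$, and at good arcs that arrive at angle exactly $\theta$. Let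
\begin{align*}
X&=\{s\in S^1:\ (s,\theta)\in R,\ \varphi'(s,\theta)<\theta\},\\
Y&=\{s'\in S^1:\ (s',\theta)=T(q)\text{ for some }q\in R\text{ with }\varphi(q)<\theta\},\\
Z'&=\{s'\in S^1:\ (s',\theta)=T(q)\text{ for some }q\in R\text{ with }\varphi(q)=\theta\}.
\end{align*}
The map $T$ restricts to a bijection from $Z\times\{\theta\}$ onto $Z'\times\{\theta\}$, so $\#Z'=\#Z\le1$.

The set $X$ is open, because it is cut out on $C_\theta$ by the open set $\{q\in E:\varphi'(q)<\theta\}$. It is disjoint from $Z$, and $X\cup Z=\{s:(s,\theta)\in R\}$ is closed by Lemma~\ref{lem:closed}. So $X$ is open and closed in $S^1\setminus Z$, which is nonempty and connected because $\#Z\le1$. Hence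
\[
X=\emptyset\quad\text{or}\quad X=S^1\setminus Z .
\]
Likewise, $Y$ is cut out on $C_\theta$ by $T(\{q\in E:\varphi(q)<\theta\})$, since every $q\in E$ with $\varphi(q)<\theta$ and $\varphi'(q)=\theta$ belongs to $R$. This set is open because $T$ is a diffeomorphism onto an open set. Since $T$ is injective, $Y$ is disjoint from $Z'$, and $Y\cup Z'=\{s':(s',\theta)\in T(R)\}$ is closed by Lemma~\ref{lem:closed}. Hence $Y=\emptyset$ or $Y=S^1\setminus Z'$.

\medskip
\noindent\textbf{Step 2: $X=\emptyset$ and $Y=\emptyset$.} Suppose $X=S^1\setminus Z$. Then $C_\theta\subset R\subset E$ and $T(C_\theta)\subset T(R)\subset A_\theta$. By Lemmas~\ref{lem:image}(a) and \ref{lem:area}, $T(C_\theta)=C_\theta$. So $\varphi'(s,\theta)=\theta$ for all $s$ and $Z=S^1$, a contradiction.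

Suppose $Y=S^1\setminus Z'$. Then $C_\theta\subset T(R)\subset T(E)$ and $T^{-1}(C_\theta)\subset R\subset A_\theta$. By Lemmas~\ref{lem:image}(b) and \ref{lem:area}, $T^{-1}(C_\theta)=C_\theta$. Then $C_\theta\subset R$ and $T(C_\theta)=C_\theta$, so again $Z=S^1$, a contradiction.

\medskip
\noindent\textbf{Step 3: the good arcs fill $A_\theta$.} Since $Y=\emptyset$, no $q\in R$ has $\varphi(q)<\theta$ and $\varphi'(q)=\theta$. Hence
\[
R\cap\{0<\varphi<\theta\}=\{q\in E:\ \varphi(q)<\theta,\ \varphi'(q)<\theta\},
\]
and this set is open. It is closed in the connected annulus $\{0<\varphi<\theta\}$ by Lemma~\ref{lem:closed}, and nonempty by Lemma~\ref{lem:shallow}. So it is the whole annulus. Since $R$ is closed in $A_\theta$, it follows that $C_\theta\subset R$, that is, $X\cup Z=S^1$. As $X=\emptyset$, we get $Z=S^1$, a contradiction.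

\medskip
Therefore $\#Z\ge2$, and by the bijection in Section~\ref{sec:map} there are at least two distinct capillary embedded geodesics with contact angle $\theta$. \qed

\section{Sharpness: proof of Theorem~\ref{thm:sharp}}

We smooth the cone of Section~\ref{ss:cone} so close to its apex that no chord with contact angle at most $\theta_1$ notices the change.

Let $\alpha=k/2\pi\in(0,1/2)$. For $\delta>0$ let $f$ be a smooth function on $[0,\infty)$ with $f(0)=0$ and $f'$ nonincreasing, $f'=1$ near $0$ and $f'=\alpha$ on $[\delta,\infty)$. The metric $dr^2+f(r)^2\,d\vartheta^2$ with $\vartheta\in\mathbb R/2\pi\mathbb Z$ is smooth, flat near $r=0$, and has $K=-f''/f\ge0$. For $r\ge\delta$ we have $f=\alpha(r+b)$ with $b=f(\delta)/\alpha-\delta$. Put $\varrho=r+b$ and $\omega=\alpha\vartheta\in\mathbb R/k\mathbb Z$. Then the metric on $\{r\ge\delta\}$ is $d\varrho^2+\varrho^2\,d\omega^2$, that is, a flat cone of angle $k$ restricted to $\{\varrho\ge\varrho_0\}$, where $\varrho_0=f(\delta)/\alpha\le\delta/\alpha$ because $f'\le1$. Choose $\delta$ so small that $\varrho_0<\cos\theta_1$, and let $D$ be the disk bounded by the circle $\{\varrho=1\}$. The boundary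 has length $k$ and $\kappa=1$, so $\int_{\partial D}\kappa=k$.

Let $\theta\in[k/2,\theta_1]$. A capillary embedded geodesic with contact angle $\theta$, oriented as in Section~\ref{sec:map}, is $\gamma_{(s,\theta)}|_{[0,\tau]}$ for some $s$. Up to a rotation, this geodesic lifts to the universal cover of the flat part (where $\omega\in\mathbb R$) as the straight chord
\[
\varrho=\frac{\cos\theta}{\cos(\omega-\theta)},\qquad\omega\in[0,2\theta].
\]
Indeed, this chord starts on $\{\varrho=1\}$ and makes angle $\theta$ with it at both ends, and it stays in $\{\varrho\ge\cos\theta\}\subset\{\varrho>\varrho_0\}$. Since $2\theta\ge k$, the parameters $\omega=\theta-k/2$ and $\omega=\theta+k/2$ both lie in $[0,2\theta]$. They have the same $\varrho$ and are identified modulo $k$, so the geodesic is not an embedded arc (for $2\theta=k$ its endpoints coincide). Hence there is no capillary embedded geodesic with contact angle $\theta$.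

For the second part, let $k\in(0,\pi)$. If $\theta\in(0,k/2)$, every disk in question has a capillary embedded geodesic with contact angle $\theta$ by Corollary~\ref{cor:conj}. If $\theta\in[k/2,\pi/2)$, the example with $\theta_1=\theta$ has none. \qed

\begin{thebibliography}{9}
\bibitem{Ko} Dongyeong Ko, \emph{Min-max construction of two capillary embedded geodesics on Riemannian $2$-disks}, arXiv:2308.14180 (2023).
\end{thebibliography}

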